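# A cubic ansatz for $u_{tt}=u_x\,u_{xx}$ with a ramified Cauchy datum

## Cubic roots, ramified functions and traces

All functions are germs of holomorphic functions, that is, convergent power series. Write $\mathcal O=\mathbb C\{t,x\}$, with maximal ideal $\mathfrak m=(t,x)$. A second ring, $\mathbb C\{t,\zeta\}$, will carry everything that is ramified in $x$. For a function written in the coordinates $(t,\zeta)$, the subscripts $t,\zeta$ denote partial derivatives in these coordinates.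

**Definition 1 (cubic root and primitives).** Let $z=z(p,q)$ be the algebraic function defined by $z^3=pz+q$, so $\partial_qz=\frac1{3z^2-p}$ and $\partial_pz=\frac z{3z^2-p}$. For $j=0,1,2$ put
$$\partial_q^{-1}(z^j)=\frac{3z^{j+3}}{j+3}-\frac{p\,z^{j+1}}{j+1}. \tag{1}$$
For coefficients $a_j(t,x)$ put $\partial_q^{-1}(\sum_j a_jz^j):=\sum_j a_j\,\partial_q^{-1}(z^j)$, evaluated at $(p,q)=(p(t,x),q(t,x))$: the $a_j$ are treated as constants in $q$.

The expression (1) is the primitive of $z^j$ in $q$, at fixed $p$, that vanishes where $z=0$. Indeed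
$$\partial_q\,\partial_q^{-1}(z^j)=(3z^{j+2}-pz^j)\frac1{3z^2-p}=z^j,\qquad \partial_p\,\partial_q^{-1}(z^j)=z^{j+1}-\frac{z^{j+1}}{j+1}=\frac j{j+1}z^{j+1}. \tag{2}$$

*Example.* Reduce with $z^3=pz+q$, $z^4=pz^2+qz$ and $z^5=pq+p^2z+qz^2$. Then
$$\partial_q^{-1}(1)=z^3-pz=q,\qquad \partial_q^{-1}(z)=\tfrac34z^4-\tfrac12pz^2=\tfrac34qz+\tfrac14pz^2,$$
$$\partial_q^{-1}(z^2)=\tfrac35z^5-\tfrac13pz^3=\tfrac4{15}pq+\tfrac4{15}p^2z+\tfrac35qz^2,$$
where $\frac35-\frac13=\frac4{15}$. Hence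
$$\partial_q^{-1}\Bigl(\sum_{j=0}^2 a_jz^j\Bigr)=\bigl(a_0q+\tfrac4{15}pq\,a_2\bigr)+\bigl(\tfrac34q\,a_1+\tfrac4{15}p^2a_2\bigr)z+\bigl(\tfrac14p\,a_1+\tfrac35q\,a_2\bigr)z^2. \tag{3}$$

**Definition 2 (ramified function).** Let $X,U\in\mathbb C\{t,\zeta\}$ with $X(0,\zeta)=\zeta^3$, and fix a determination of $x^{1/3}$. The ramified function of the pair $(X,U)$ is $u(t,x)=U(t,\zeta(t,x))$, where $X(t,\zeta(t,x))=x$ and $\zeta(0,x)=x^{1/3}$.

For small $x_0\neq0$ we have $X_\zeta=3\zeta^2\ne0$ at $(0,x_0^{1/3})$, so $u$ is holomorphic near $(0,x_0)$. It continues analytically wherever $X_\zeta\neq0$. We say that $u$ solves a PDE if the PDE holds at all these points. Think of the $(t,\zeta)$-space as a smooth surface lying in three sheets over the $(t,x)$-plane.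

*Example.* $X=\zeta^3-\tau t$ and $U=\zeta^4$ give $u=(x+\tau t)^{4/3}$, ramified along $x=-\tau t$.

Suppose $dU=v\,dX+w\,dt$ with $v,w\in\mathbb C\{t,\zeta\}$. Where $X_\zeta\ne0$, the functions $t$ and $x=X$ are local coordinates, and $u_x=v$, $u_t=w$. In these coordinates $dw\wedge dx=w_t\,dt\wedge dx$ and $-f(v)\,dv\wedge dt=f(v)\,v_x\,dt\wedge dx$. So there
$$u_{tt}=f(u_x)u_{xx}\iff dw\wedge dX=-f(v)\,dv\wedge dt. \tag{4}$$
The right side can be checked in any coordinates; recall $da\wedge db=(a_tb_\zeta-a_\zeta b_t)\,dt\wedge d\zeta$.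

**Definition 3 (ansatz form).** A function $u$ has the ansatz form if
$$u=\partial_q^{-1}\Bigl(\sum_{j=0}^2a_j(t,x)z^j\Bigr),\qquad z^3=p(t,x)z+q(t,x),$$
with $p,q,a_j\in\mathcal O$, $p(0,x)=0$, $q(0,x)=x$, and the branch of $z$ with $z(0,x)=x^{1/3}$.

*Example.* At $t=0$ we have $p=0$, $z=x^{1/3}$ and $\partial_q^{-1}(z^j)=\frac3{j+3}x^{1+j/3}$, so the ansatz reads $u(0,x)=\sum_j\frac3{j+3}a_j(0,x)\,x^{1+j/3}$. Every integer $n\ge3$ is uniquely $3m+j+3$ with $m\ge0$, $j\in\{0,1,2\}$. So every convergent series in $x^{1/3}$ starting at $x$ is of this form, with unique $a_j(0,x)$. The question is what happens for $t\ne0$.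

**Definition 4 (trace).** Let $X\in\mathbb C\{t,\zeta\}$ with $X(0,\zeta)=\zeta^3$. Through $x\mapsto X$, the ring $\mathbb C\{t,\zeta\}$ is an $\mathcal O$-module: $b\in\mathcal O$ acts as multiplication by $b(t,X(t,\zeta))$. We shall see that it is free with basis $1,\zeta,\zeta^2$. Then $\mathrm{Tr}\,a\in\mathcal O$ is the trace of multiplication by $a$.

*Example.* Let $X=\zeta^3-t(\tau+g_1\zeta+g_2\zeta^2)$. The relation is $\zeta^3=g_2t\,\zeta^2+g_1t\,\zeta+(x+\tau t)$. In multiplication by $\zeta$ only $\zeta\cdot\zeta^2$ gives a diagonal entry, so $\mathrm{Tr}\,\zeta=g_2t$. For $\zeta^2$ the diagonal entries are $0$, $g_1t$ (from $\zeta^2\cdot\zeta$) and $g_2^2t^2+g_1t$ (from $\zeta^2\cdot\zeta^2$), so $\mathrm{Tr}\,\zeta^2=2g_1t+g_2^2t^2$.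

**Definition 5 (majorant).** For power series, $F\ll\hat F$ means that each coefficient of $\hat F$ is at least the modulus of the corresponding coefficient of $F$.

*Example.* $\log(1+t)\ll t/(1-t)$.

We use the following textbook facts.

- *Weierstrass.* Let $F\in\mathbb C\{t,x,\zeta\}$ with $F(0,0,\zeta)=\zeta^3\cdot(\text{unit})$. Every $g\in\mathbb C\{t,x,\zeta\}$ is uniquely $QF+r$ with $r$ polynomial in $\zeta$ of degree $<3$ over $\mathcal O$. Moreover $F=(\text{unit})\cdot W$ for a unique $W=\zeta^3+\alpha_1\zeta^2+\alpha_2\zeta+\alpha_3$ with $\alpha_i\in\mathfrak m$.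
- *Nakayama.* Elements of a finitely generated $\mathcal O$-module $M$ that generate $M/\mathfrak mM$ generate $M$. Three generators of a free module of rank $3$ form a basis.
- *Cauchy–Kovalevskaya, first order.* If $\Phi(t,\zeta,y,\eta)$ is holomorphic near $(0,0,\varphi(0),\varphi'(0))$ with $\varphi\in\mathbb C\{t\}$, then $y_\zeta=\Phi(t,\zeta,y,y_t)$, $y(t,0)=\varphi(t)$ has a unique holomorphic solution near $0$.
- The implicit function theorem, the Cayley–Hamilton theorem, Newton's identities, and the fact that closed germs of holomorphic $1$-forms are exact.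

## The conjecture on $u_{tt}=u_xu_{xx}$, and its answer

The problem comes from Denys Dutykh and Éric Leichtnam, "On complex algebraic singularities of some genuinely nonlinear PDEs", arXiv:2403.00874 (2024). Consider
$$u_{tt}-u_xu_{xx}=0,\qquad u(0,x)=\sum_{j=1}^{N_0}c_j\,x^{1+\frac{j-1}3},\qquad N_0>2,\quad c_1,c_2\ne0, \tag{5}$$
with complex constants $c_j$ and a fixed determination of $x^{1/3}$. The equation has order two in $t$, but only one Cauchy datum is given. In exchange, the solution must have the ansatz form. Since $u_x(0,0)=c_1$, the equation $\tau^2-u_x(0,0)=0$ has two distinct roots $\tau=\pm\sqrt{c_1}$. The conjecture says that for each root there is a solution of ansatz form with $q_t(0,0)=\tau$. We must prove or disprove it. It is true.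

**Theorem 1.** Let $c_1,c_2\neq0$ and let $c_3,\dots,c_{N_0}$ be arbitrary. For each $\tau$ with $\tau^2=c_1$ there are $p,q,a_0,a_1,a_2$, holomorphic near $(0,0)$, with $p(0,x)=0$, $q(0,x)=x$, $q_t(0,0)=\tau$, such that $u=\partial_q^{-1}(\sum_{j=0}^2a_jz^j)$ with $z^3=pz+q$, $z(0,x)=x^{1/3}$, solves (5). The equation holds for every branch of $z$ at every $(t,x)$ near $(0,0)$ with $4p^3\ne27q^2$.

The last section proves a supplement, Theorem 2, which classifies all solutions of ansatz form, also for $u_{tt}=f(u_x)u_{xx}$.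

From now on put
$$\psi(\zeta)=\sum_jc_j\zeta^{j+2},\qquad \frac{\psi'(\zeta)}{3\zeta^2}=\sum_j\tfrac{j+2}3c_j\zeta^{j-1}=c_1+\tfrac43c_2\zeta+\tfrac53c_3\zeta^2+\cdots.$$
The datum is $u(0,x)=\psi(x^{1/3})$, and $\psi'/(3\zeta^2)$ is $u_x(0,x)$ at $x=\zeta^3$. Only the convergence of $\psi$ and $c_1c_2\neq0$ will be used. Fix $\tau$ and let $G=\sqrt{\psi'/(3\zeta^2)}$ with $G(0)=\tau$. Comparing coefficients in $G^2=\psi'/(3\zeta^2)$,
$$G=\tau+g_1\zeta+g_2\zeta^2+\cdots,\qquad g_1=\frac{2c_2}{3\tau}\ne0,\qquad g_2=\frac1{2\tau}\Bigl(\frac{5c_3}3-\frac{4c_2^2}{9c_1}\Bigr). \tag{6}$$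

## An explicit solution when $G=\tau+g_1\zeta$

Take $G$ to be a polynomial of degree one. Then $\psi'=3\zeta^2(\tau+g_1\zeta)^2$, so $N_0=3$ and $c_1=\tau^2$, $c_2=\frac32\tau g_1$, $c_3=\frac35g_1^2$. Try
$$p=g_1t,\qquad q=x+\tau t,\qquad u=\partial_q^{-1}\bigl((\tau+g_1z)^2\bigr),$$
that is, $a_0=\tau^2$, $a_1=2\tau g_1$, $a_2=g_1^2$. The conditions on $p$ and $q$ hold. At $t=0$, $u=\tau^2x+\frac34\cdot2\tau g_1x^{4/3}+\frac35g_1^2x^{5/3}$, which is the datum. By (2), with $s:=\tau+g_1z$,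
$$u_x=s^2,\qquad u_t=\tau s^2+g_1\bigl(\tau g_1z^2+\tfrac23g_1^2z^3\bigr)=\tfrac23s^3+\tfrac13\tau^3,$$
where the last equality is checked by expanding both sides to $\tau^3+2\tau^2g_1z+2\tau g_1^2z^2+\frac23g_1^3z^3$. So $u_{tt}=2s^2s_t$ and $u_xu_{xx}=2s^3s_x$, and we need $s_t=s\,s_x$. This holds, because $z_x=\frac1{3z^2-p}$ and $z_t=\frac{g_1z+\tau}{3z^2-p}=s\,z_x$. The conjecture holds in this case.

## Simple waves and the obstruction $g_1g_2$

The example suggests a general attempt: keep $u_x=s^2$ with $s$ constant along the lines $dx/dt=-s$. For arbitrary $G$ this means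
$$X=\zeta^3-tG(\zeta),\quad s=G(\zeta),\quad v=G^2,\quad w=\tfrac23G^3+\tfrac13\tau^3,\quad U=\psi(\zeta)+\tfrac t3\bigl(\tau^3-G(\zeta)^3\bigr). \tag{7}$$
This is a solution. Indeed $U_\zeta=3\zeta^2G^2-tG^2G'=vX_\zeta$ and $U_t=\frac13(\tau^3-G^3)=vX_t+w$, so $dU=v\,dX+w\,dt$. Where $X_\zeta\ne0$, $\zeta_t=-X_t/X_\zeta=G/X_\zeta=s\zeta_x$, so $s_t=ss_x$ and $w_t=2s^2s_t=vv_x$. The datum is right, since $U(0,\zeta)=\psi$. It remains to put $u$ into ansatz form.

Take $G=\tau+g_1\zeta+g_2\zeta^2$. The cubic for $\zeta$ is $\zeta^3-g_2t\zeta^2-g_1t\zeta-(x+\tau t)=0$. The ansatz wants a cubic without square term, so one sets $z=\zeta-\frac{g_2}3t$ and gets $z^3=pz+q$. But every $\partial_q^{-1}(z^j)$ vanishes where $z=0$, so a function of ansatz form vanishes on $z=0$, which is the curve $\zeta=\frac{g_2}3t$. Formula (7) gives on it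
$$U\bigl(t,\tfrac{g_2}3t\bigr)=O(t^3)+\tfrac t3\bigl(-3\tau^2g_1\cdot\tfrac{g_2}3t\bigr)+O(t^3)=-\tfrac13\tau^2g_1g_2\,t^2+O(t^3).$$
If $g_2\ne0$ this is not zero, and the attempt stops here. One could look for another function $z$ on the same surface. Lemma 2(b) below shows that this does not help: whenever $z(0,\zeta)=\zeta$ and $z^3=pz+q$, the curve $z=0$ is $\zeta=h(t)$ with $h'(0)=g_2/3$. So the geometry imposes the slope $g_2/3$, while $U$ vanishes along a curve of slope $0$. What must change is $U$: we need solutions with the same datum and a different coefficient of $t^2$.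

## A Riemann invariant as coordinate and one free function $\sigma(t)$

Here is how to find more solutions; this computation is motivation, and the proofs run in the opposite direction. Put $v=u_x$, $w=u_t$, $s=\sqrt v$, so that $v_t=w_x$ and $w_t=s^2v_x$. Then $2ss_t=w_x$, and
$$R=w+\tfrac23s^3,\quad m=w-\tfrac23s^3\quad\text{satisfy}\quad R_t=sR_x,\qquad m_t=-s\,m_x.$$
For instance $R_t=2s^3s_x+sw_x=sR_x$. So $R$ is constant along the characteristics $dx/dt=-s$. Use $R$ as a coordinate: suppose $R=r(\zeta)$, with $\zeta=x^{1/3}$ at $t=0$. Then $x=X(t,\zeta)$ with $X_t=-s$. In the coordinates $(t,\zeta)$, using $\zeta_x=1/X_\zeta$ and $\zeta_t=s/X_\zeta$, the equation for $m$ becomes $X_\zeta m_t=-2s\,m_\zeta$. Insert $m=r(\zeta)-\frac43s^3$ and put $\rho=r'$: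
$$4s^2s_\zeta=\rho(\zeta)-2s\,X_\zeta s_t,\qquad X=\zeta^3-\int_0^ts\,dt'. \tag{8}$$
In the simple wave $s_t=0$ and $\rho=4G^2G'$.

Which data can one prescribe for (8)? Solving for $s_t$ means dividing by $X_\zeta$, which is $3\zeta^2$ at $t=0$ and vanishes at the origin; so (8) cannot be solved from $t=0$ in the usual way. But it is already solved for $s_\zeta$, so one can start from $\zeta=0$ and prescribe $s(t,0)=\sigma(t)$ freely. The datum $s(0,\zeta)=G$ must then be reached by choosing the unknown function $\rho$. This is Lemma 1. The free function $\sigma$ enters the $t^2$-coefficient of $U$ through $\sigma'(0)$, and this number can be used to bring the zero curve of $U$ to the slope $g_2/3$.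

## Solving for $s$ from the characteristic $\zeta=0$

**Lemma 1.** Let $G\in\mathbb C\{\zeta\}$ with $G(0)=\tau\ne0$, let $k$ be holomorphic and nonvanishing near $\tau$, and let $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$. There exist unique $s\in\mathbb C\{t,\zeta\}$ and $\rho\in\mathbb C\{\zeta\}$ such that, with $X:=\zeta^3-\int_0^ts\,dt'$,
$$s_\zeta=\rho(\zeta)k(s)-\frac{X_\zeta}{2s}s_t,\qquad s(0,\zeta)=G(\zeta),\qquad s(t,0)=\sigma(t). \tag{9}$$

The difficulty is that $X_\zeta$ contains $\int s_\zeta$, so the right side of (9) contains the derivative we want to solve for. The variable $Z=s^{-1/2}X_\zeta$ removes it. Fix a branch of the square root near $\tau$ and consider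
$$s_\zeta=\rho\,k(s)-\tfrac12s^{-1/2}Zs_t,\quad Z=\frac{3\zeta^2}{G^{1/2}}-\rho\int_0^t\frac{k(s)}{s^{1/2}}dt',\quad \rho=\frac1{k(G)}\Bigl(G'+\frac{3\zeta^2s_t(0,\zeta)}{2G}\Bigr),\quad s(t,0)=\sigma. \tag{10}$$

**Step 1 (problem (9) implies (10)).** The purpose is to eliminate $X$. Set $t=0$ in (9). Since $X_\zeta(0,\zeta)=3\zeta^2$, we get the formula for $\rho$. Put $Z:=s^{-1/2}X_\zeta$. As $X_{\zeta t}=-s_\zeta$,
$$Z_t=-\tfrac12s^{-3/2}s_tX_\zeta-s^{-1/2}s_\zeta=-s^{-1/2}\Bigl(s_\zeta+\frac{X_\zeta s_t}{2s}\Bigr)=-\rho\,k(s)s^{-1/2},$$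
and $Z(0,\zeta)=3\zeta^2G^{-1/2}$. Integrating gives $Z$ as in (10), and $\frac{X_\zeta}{2s}=\frac12s^{-1/2}Z$.

**Step 2 (problem (10) implies (9)).** The purpose is to recover the datum and $X$; note that (10) no longer contains the condition $s(0,\zeta)=G$. Let $s$ solve (10), and put $\kappa=s_t(0,\zeta)$, $S=s(0,\zeta)$. At $t=0$ the first equation says
$$S'=\rho\,k(S)-\tfrac32\zeta^2G^{-1/2}S^{-1/2}\kappa,\qquad S(0)=\sigma(0)=\tau.$$
The function $G$ solves the same ODE with the same initial value, because $\rho\,k(G)=G'+\frac{3\zeta^2\kappa}{2G}$. So $S=G$. Put $Y=s^{1/2}Z$. Then $Y(0,\zeta)=3\zeta^2$ and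
$$Y_t=\tfrac12s^{-1/2}s_tZ-\rho\,k(s)=-s_\zeta,$$
so $Y=3\zeta^2-\int_0^ts_\zeta\,dt'=X_\zeta$. Hence $\frac12s^{-1/2}Z=\frac{X_\zeta}{2s}$, and (10) becomes (9).

**Step 3 (exactly one formal solution of (10)).** The purpose is uniqueness, and a recursion to be majorized. Write $s=\tau+y$ and
$$A(y)=k(\tau+y),\quad B(y)=(\tau+y)^{-1/2},\quad C=AB,\quad \alpha=\frac{3\zeta^2}{G^{1/2}},\quad \beta=\frac{G'}{k(G)},\quad \gamma=\frac{3\zeta^2}{2Gk(G)}.$$
These are convergent series, and (10) reads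
$$y_\zeta=\rho A(y)-\tfrac12B(y)\Bigl(\alpha-\rho\int_0^tC(y)dt'\Bigr)y_t,\quad \rho=\beta+\gamma\,y_t(0,\zeta),\quad y(t,0)=\sigma-\tau. \tag{11}$$
Let $y=\sum_jy_j(t)\zeta^j$, so $y_0=\sigma-\tau$ and $y_0(0)=0$. Hence compositions with $A,B,C$ make sense on formal series, and the $\zeta^j$-coefficients of $A(y),B(y),C(y)$ involve only $y_0,\dots,y_j$. The $\zeta^j$-coefficient of $\rho$ is $\beta_j+\sum_{i\le j}\gamma_{j-i}y_i'(0)$, and that of $y_t$ is $y_j'$. So the $\zeta^j$-coefficient of the right side of (11) involves only $y_0,\dots,y_j$, while on the left it is $(j+1)y_{j+1}$. There is exactly one formal solution.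

**Step 4 (convergence).** The purpose is to dominate (11), which contains an integral and a value at $t=0$, by an ordinary PDE. A hat on a given series replaces its coefficients by their moduli. Consider
$$\hat y_\zeta=\hat\rho\hat A(\hat y)+\tfrac12\hat B(\hat y)\bigl(\hat\alpha+t\hat\rho\,\hat C(\hat y)\bigr)\hat y_t,\qquad \hat\rho=\hat\beta+\hat\gamma\,\hat y_t,\qquad \hat y(t,0)=\widehat{\sigma-\tau}.$$
Here $\hat y_t=\hat y_t(t,\zeta)$, so this has the form $\hat y_\zeta=\Phi(t,\zeta,\hat y,\hat y_t)$ with $\Phi$ holomorphic for $(t,\zeta,\hat y)$ near $0$ and polynomial in $\hat y_t$. By Cauchy–Kovalevskaya it has a holomorphic solution $\hat y=\sum\hat y_j\zeta^j$. The recursion of Step 3 for this equation uses only sums and products of nonnegative numbers, so its coefficients are $\geq0$. If $F\ll\hat F$, then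
$$\int_0^tF\,dt'\ll t\hat F,\qquad F(0,\zeta)\ll\hat F(t,\zeta),\qquad F_t\ll\hat F_t,$$
and $\ll$ is preserved by sums, products, and composition of $A,B,C$ with their hats. We have $y_0\ll\hat y_0$. If $y_i\ll\hat y_i$ for $i\le j$, comparing $\zeta^j$-coefficients gives $y_{j+1}\ll\hat y_{j+1}$. So $y\ll\hat y$ and $y$ converges. $\square$

## Traceless coordinates on the three-sheeted surface

**Lemma 2.** Let $X\in\mathbb C\{t,\zeta\}$ with $X(0,\zeta)=\zeta^3$ and $X_t(0,\zeta)=-G(\zeta)$, $G=\tau+g_1\zeta+g_2\zeta^2+\cdots$, $\tau\ne0$. Via $x\mapsto X$, $\mathbb C\{t,\zeta\}$ is a free $\mathcal O$-module with basis $1,\zeta,\zeta^2$.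

(a) If $z\in\mathbb C\{t,\zeta\}$, $z(0,\zeta)=\zeta$ and $\mathrm{Tr}\,z=0$, then $1,z,z^2$ is a basis and $z^3=pz+q$ with $p,q\in\mathcal O$, $p(0,x)=0$, $q(0,x)=x$, $q_t(0,0)=\tau$.

(b) If moreover $z(t,h(t))=0$ with $h\in\mathbb C\{t\}$, $h(0)=0$, then $h'(0)=g_2/3$.

(c) Conversely, if $g_1\neq0$, $h\in\mathbb C\{t\}$, $h(0)=0$ and $h'(0)=g_2/3$, there is $z=(\zeta-h(t))\cdot(\text{unit})$ with $z(0,\zeta)=\zeta$ and $\mathrm{Tr}\,z=0$.

**Step 1 (freeness and traces to first order).** The purpose is to compute $\mathrm{Tr}\,\zeta^i$ modulo $\mathfrak m^2$. Let $F=X(t,\zeta)-x$. Then $\mathbb C\{t,\zeta\}\cong\mathbb C\{t,x,\zeta\}/(F)$ and $F(0,0,\zeta)=\zeta^3$, so Weierstrass division gives freeness on $1,\zeta,\zeta^2$. Write $F=(\text{unit})\cdot W$ with $W=\zeta^3+\alpha_1\zeta^2+\alpha_2\zeta+\alpha_3$. At $t=0$, $F=\zeta^3-x$ is already a Weierstrass polynomial, so by uniqueness $W=\zeta^3-x$ and the unit is $1$ there.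 Hence $\alpha_1,\alpha_2,\alpha_3+x\in t\mathcal O$. Now set $x=0$:
$$\zeta^3-tG(\zeta)+O(t^2)=\bigl(1+te(\zeta)+O(t^2)\bigr)W(t,0,\zeta).$$
The coefficient of $t$ is $-G=e\,\zeta^3+\partial_t\alpha_1(0,0)\zeta^2+\partial_t\alpha_2(0,0)\zeta+\partial_t\alpha_3(0,0)$. Comparing up to $\zeta^2$,
$$\partial_t\alpha_1(0,0)=-g_2,\qquad \partial_t\alpha_2(0,0)=-g_1,\qquad \partial_t\alpha_3(0,0)=-\tau.$$
Multiplication by $\zeta$ has characteristic polynomial $W$, so Newton's identities give $\mathrm{Tr}\,\zeta=-\alpha_1$, $\mathrm{Tr}\,\zeta^2=\alpha_1^2-2\alpha_2$, $\mathrm{Tr}\,\zeta^3=-\alpha_1^3+3\alpha_1\alpha_2-3\alpha_3$. Modulo $\mathfrak m^2$,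
$$\mathrm{Tr}\,\zeta\equiv g_2t,\qquad \mathrm{Tr}\,\zeta^2\equiv2g_1t,\qquad \mathrm{Tr}\,\zeta^3\equiv3x+3\tau t. \tag{12}$$

**Step 2 (a nilpotency remark).** If $a\in(t,\zeta)$, then $\mathrm{Tr}\,a\in\mathfrak m$. Indeed $\mathrm{Tr}\,a$ modulo $\mathfrak m$ is the trace of $a$ on $\mathbb C\{t,\zeta\}/\mathfrak m\mathbb C\{t,\zeta\}=\mathbb C\{t,\zeta\}/(t,X)=\mathbb C[\zeta]/(\zeta^3)$, where $a$ is nilpotent.

**Step 3 (proof of (a)).** The purpose is to read off the depressed cubic. Modulo $\mathfrak m$, $z\equiv\zeta$, so $1,z,z^2$ generate modulo $\mathfrak m$, hence generate, hence form a basis. Since $\mathrm{Tr}\,z=0$, the characteristic polynomial of multiplication by $z$ is $T^3-pT-q$ with $p,q\in\mathcal O$, and Cayley–Hamilton gives $z^3=pz+q$. At $t=0$ it becomes the characteristic polynomial of $\zeta$ on $\mathbb C\{\zeta\}$ over $\mathbb C\{x\}$, $x=\zeta^3$, which is $T^3-x$. So $p(0,x)=0$, $q(0,x)=x$. Evaluate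 $z^3=p(t,X)z+q(t,X)$ at $\zeta=0$. There $z=O(t)$, $p=O(t)$ and $X(t,0)=-\tau t+O(t^2)$, so
$$0=q(t,X(t,0))+O(t^2)=\bigl(q_t(0,0)-\tau\bigr)t+O(t^2),$$
and $q_t(0,0)=\tau$.

**Step 4 (proof of (b)).** The purpose is to see the slope forced by $\mathrm{Tr}\,z=0$. As $z$ vanishes at $\zeta=h(t)$, $z=(\zeta-h)g$ with $g\in\mathbb C\{t,\zeta\}$; at $t=0$ this reads $\zeta=\zeta g(0,\zeta)$, so $g=1+t\tilde g$. Since $\alpha_1\in t\mathcal O$ and $h=O(t)$,
$$\mathrm{Tr}(\zeta-h)=-\alpha_1-3h=t\theta,\qquad\theta\in\mathcal O,\quad \theta(0,0)=g_2-3h'(0).$$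
Then $0=\mathrm{Tr}\,z=t\theta+t\,\mathrm{Tr}((\zeta-h)\tilde g)$, so $\theta=-\mathrm{Tr}((\zeta-h)\tilde g)\in\mathfrak m$ by Step 2. Hence $g_2=3h'(0)$.

**Step 5 (proof of (c)).** The purpose is to kill the remaining trace with a unit. With $\theta$ as in Step 4, now $\theta\in\mathfrak m$. Put $z=(\zeta-h)(1+tf_1\zeta+tf_2\zeta^2)$ with $f_1,f_2\in\mathcal O$ to be found; then $z(0,\zeta)=\zeta$. Dividing by $t$, $\mathrm{Tr}\,z=0$ is equivalent to
$$\theta+f_1\,\mathrm{Tr}((\zeta-h)\zeta)+f_2\,\mathrm{Tr}((\zeta-h)\zeta^2)=0.$$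
The two traces are $\mathrm{Tr}\,\zeta^2-h\,\mathrm{Tr}\,\zeta\equiv2g_1t$ and $\mathrm{Tr}\,\zeta^3-h\,\mathrm{Tr}\,\zeta^2\equiv3x+3\tau t$ modulo $\mathfrak m^2$, by (12) and $h,\mathrm{Tr}\,\zeta,\mathrm{Tr}\,\zeta^2\in\mathfrak m$. As $g_1\neq0$, these linear forms are independent, so by Nakayama the two traces generate $\mathfrak m$. Since $\theta\in\mathfrak m$, suitable $f_1,f_2$ exist. $\square$

## Which functions are of the form $\partial_q^{-1}(\sum a_jz^j)$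

A general element of $\mathbb C\{t,\zeta\}$ is $b_0+b_1z+b_2z^2$. By (3), being of ansatz form is a divisibility property of $b_0,b_1,b_2$. It follows from two facts about $U$.

**Lemma 3.** In the situation of Lemma 2(a), let $U,v\in\mathbb C\{t,\zeta\}$ satisfy $U_\zeta=vX_\zeta$. If $U$ vanishes on the curve $z=0$, then there are $a_j\in\mathcal O$ with $U=\partial_q^{-1}(\sum_{j=0}^2a_jz^j)$.

**Step 1 ($b_1$, $b_2$ from $U_\zeta=vX_\zeta$).** Write $U=b_0+b_1z+b_2z^2$ with $b_j\in\mathcal O$ evaluated at $(t,X)$. Differentiate this and $z^3=pz+q$ in $\zeta$: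
$$vX_\zeta=X_\zeta\sum_jb_{j,x}z^j+(b_1+2b_2z)z_\zeta,\qquad (3z^2-p)z_\zeta=(p_xz+q_x)X_\zeta. \tag{13}$$
Multiply the first identity by $3z^2-p$, insert the second, and cancel $X_\zeta\neq0$ in the domain $\mathbb C\{t,\zeta\}$:
$$(3z^2-p)\Bigl(v-\sum_jb_{j,x}z^j\Bigr)=(b_1+2b_2z)(p_xz+q_x).$$
Since $q_x(0,0)=1$ and $z(0,0)=0$, $p_xz+q_x$ is a unit. So $b_1+2b_2z=(3z^2-p)(d_0+d_1z+d_2z^2)$ with $d_j\in\mathcal O$. Reducing with $z^3=pz+q$, $z^4=pz^2+qz$,
$$b_1+2b_2z=(3qd_1-pd_0)+(2pd_1+3qd_2)z+(3d_0+2pd_2)z^2.$$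
As $1,z,z^2$ is a basis, $d_0=-\frac23pd_2$, $b_1=3qd_1+\frac23p^2d_2$ and $b_2=pd_1+\frac32qd_2$. Put $a_1=4d_1$, $a_2=\frac52d_2$. Then $\frac34qa_1+\frac4{15}p^2a_2=b_1$ and $\frac14pa_1+\frac35qa_2=b_2$, as (3) requires.

**Step 2 ($b_0$ from the vanishing on $z=0$).** Since $z_\zeta(0,0)=1$, $(t,z)$ are local coordinates, so $U$ is divisible by $z$: $U=z(e_0+e_1z+e_2z^2)$ with $e_j\in\mathcal O$. Using $z^3=pz+q$, the coefficient of $1$ is $b_0=qe_2$. Take $a_0=e_2-\frac4{15}pa_2$; then $a_0q+\frac4{15}pq\,a_2=b_0$. By (3) we are done. $\square$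

The next two lemmas combine these statements in the form used in both theorems.

**Lemma 4.** Let $X$ be as in Lemma 2 with $g_1\ne0$, and let $U,v\in\mathbb C\{t,\zeta\}$ satisfy $U_\zeta=vX_\zeta$. Suppose $U(t,h(t))=0$ for some $h\in\mathbb C\{t\}$ with $h(0)=0$ and $h'(0)=g_2/3$. Then the ramified function of $(X,U)$ has the ansatz form, with $q_t(0,0)=\tau$. Moreover, the points $(t,\zeta)$ near $0$ correspond one to one to the points of $\{z^3=p(t,x)z+q(t,x)\}$ near $0$, and under this correspondence $X_\zeta\neq0$ if and only if $3z^2\neq p$.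

*Proof.* Lemma 2(c) gives $z=(\zeta-h)\cdot(\text{unit})$ with $z(0,\zeta)=\zeta$ and $\mathrm{Tr}\,z=0$. Lemma 2(a) gives $z^3=pz+q$ with $p(0,x)=0$, $q(0,x)=x$, $q_t(0,0)=\tau$. The curve $z=0$ is $\zeta=h(t)$, on which $U=0$, so Lemma 3 gives the $a_j$. At $t=0$, $z=\zeta=x^{1/3}$ is the prescribed determination.

The map $(t,\zeta)\mapsto(t,X,z)$ lands in the surface $\{z^3=pz+q\}$. Near $0$ this surface is smooth with coordinates $(t,z)$, because $q_x(0,0)=1$; and $(t,z)$ are coordinates on the $(t,\zeta)$-space, because $z_\zeta(0,0)=1$. So the map is a biholomorphism of germs. The last claim is the second identity in (13), in which $z_\zeta$ and $p_xz+q_x$ are units. $\square$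

**Lemma 5.** Let $U=\sum u_{ij}t^i\zeta^j\in\mathbb C\{t,\zeta\}$ with $U(0,\zeta)=O(\zeta^3)$, $u_{10}=0$ and $u_{11}\neq0$. For $h\in\mathbb C\{t\}$ with $h(0)=0$,
$$U(t,h(t))=t^2\bigl[u_{11}h'(0)+u_{20}\bigr]+O(t^3). \tag{14}$$
There is such an $h$ with $U(t,h(t))=0$, and it has $h'(0)=-u_{20}/u_{11}$.

*Proof.* The only nonzero terms with $i+j\le2$ are $u_{11}t\zeta$ and $u_{20}t^2$, which gives (14). Moreover
$$U(t,t\eta)=t^2\bigl[u_{11}\eta+u_{20}+tH(t,\eta)\bigr],\qquad H=\sum_{i+j\ge3}u_{ij}t^{i+j-3}\eta^j.$$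
If $|u_{ij}|\le MK^{i+j}$, then $\sum_{i+j=n}|u_{ij}\eta^j|\le MK^n(1+|\eta|)^n$, so $H$ is holomorphic where $K|t|(1+|\eta|)<1$, in particular near $(0,\eta_0)$ for every $\eta_0\in\mathbb C$. At $t=0$, $\eta_0=-u_{20}/u_{11}$ the bracket vanishes and its $\eta$-derivative is $u_{11}\ne0$. The implicit function theorem gives $\eta(t)$ with $\eta(0)=\eta_0$ making the bracket zero; take $h=t\eta(t)$. $\square$

## Proof of Theorem 1

Fix $\tau$ with $\tau^2=c_1$, and let $G,g_1,g_2$ be as in (6).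

**Step 1 (choice of $\sigma$).** The purpose is to produce $s$, with the value of $\sigma'(0)$ that Step 3 will need. Apply Lemma 1 with $k(s)=\frac1{4s^2}$ and
$$\sigma(t)=\tau+\sigma_1t,\qquad \sigma_1=-\tfrac2{15}g_1g_2.$$
We get $s$, $\rho$ and $X=\zeta^3-\int_0^ts\,dt'$ with $X_t=-s$ and (8). At the origin $X_\zeta=0$, $s=\tau$, $s_\zeta=g_1$, so $\rho(0)=4\tau^2g_1$.

**Step 2 (a solution of the PDE).** The purpose is to build $U$ with $dU=v\,dX+w\,dt$. Put
$$r(\zeta)=\tfrac53\tau^3+\int_0^\zeta\rho,\qquad v=s^2,\qquad w=r-\tfrac23s^3.$$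
Then $v\,dX+w\,dt=s^2X_\zeta\,d\zeta+(r-\frac53s^3)\,dt$ is closed, because by (8)
$$\partial_t(s^2X_\zeta)-\partial_\zeta\bigl(r-\tfrac53s^3\bigr)=2ss_tX_\zeta-s^2s_\zeta-\rho+5s^2s_\zeta=2ss_tX_\zeta+4s^2s_\zeta-\rho=0.$$
Let $dU=v\,dX+w\,dt$, $U(0,0)=0$. By (4) with $f(v)=v=s^2$, the PDE is $dw\wedge dX=-s^2\,d(s^2)\wedge dt$. The coefficients of $dt\wedge d\zeta$ are
$$w_tX_\zeta-w_\zeta X_t=-2s^2s_tX_\zeta+s(\rho-2s^2s_\zeta)\qquad\text{and}\qquad 2s^3s_\zeta.$$
Their difference is $s(\rho-2ss_tX_\zeta-4s^2s_\zeta)=0$ by (8). So the PDE holds wherever $X_\zeta\ne0$. At $t=0$, $U_\zeta=3\zeta^2G^2=\psi'$, hence $U(0,\zeta)=\psi(\zeta)$ and $u(0,x)=\psi(x^{1/3})$.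

**Step 3 (a zero curve of slope $g_2/3$).** The purpose is to meet the condition of Lemma 4. From $U_t=r(\zeta)-\frac53s^3$,
$$u_{10}=r(0)-\tfrac53\tau^3=0,\qquad u_{11}=\rho(0)-5\tau^2g_1=-\tau^2g_1,\qquad u_{20}=\tfrac12\bigl(-5\tau^2\sigma_1\bigr)=-\tfrac52\tau^2\sigma_1,$$
and $U(0,\zeta)=\psi=O(\zeta^3)$. As $\tau^2g_1\neq0$, Lemma 5 gives $h$ with $h(0)=0$, $U(t,h(t))=0$ and
$$h'(0)=-\frac{u_{20}}{u_{11}}=-\frac{5\sigma_1}{2g_1}=\frac{g_2}3.$$

**Step 4 (conclusion).** We have $X(0,\zeta)=\zeta^3$, $X_t(0,\zeta)=-G$ and $U_\zeta=vX_\zeta$, so Lemma 4 applies: $u$ has the ansatz form with $q_t(0,0)=\tau$. For $(t,x)$ near $(0,0)$ all three roots $z$ of $z^3=pz+q$ are near $0$, so each is the image of a point $(t,\zeta)$. If $3z^2=p$, then $q=z^3-pz=-2z^3$ and $27q^2=108z^6=4p^3$. So if $4p^3\neq27q^2$, then $3z^2\ne p$ for every root, $X_\zeta\ne0$ at the corresponding points, and the PDE holds there for each branch by Step 2.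 The root $\tau$ was arbitrary. $\blacksquare$

## Classification for $u_{tt}=f(u_x)u_{xx}$

In this section $f$ is holomorphic near $c_1$ with $f(c_1)f'(c_1)\ne0$, and $\psi=\sum_{j\ge1}c_j\zeta^{j+2}$ converges with $c_1c_2\neq0$. An ansatz solution is a solution of $u_{tt}=f(u_x)u_{xx}$, $u(0,x)=\psi(x^{1/3})$ that has the ansatz form of Definition 3; no value of $q_t(0,0)$ is imposed. Two ansatz solutions are identified if they agree near $(0,x_0)$ for all small $x_0\ne0$. The solution of the section on $G=\tau+g_1\zeta$ is an example for $f(v)=v$.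

**Theorem 2.** (a) Every ansatz solution satisfies $q_t(0,0)^2=f(c_1)$.

(b) Fix $\tau$ with $\tau^2=f(c_1)$. Let $\lambda=\sqrt f$ with $\lambda(c_1)=\tau$, $G(\zeta)=\lambda\bigl(\psi'(\zeta)/(3\zeta^2)\bigr)=\tau+g_1\zeta+g_2\zeta^2+\cdots$, and $D=4f(c_1)+c_1f'(c_1)$.

- If $D\neq0$, the ansatz solutions with $q_t(0,0)=\tau$ correspond bijectively to the germs $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$ and $\sigma'(0)=-\dfrac{2c_1f'(c_1)g_1g_2}{3D}$.
- If $D=0$ and $g_2\ne0$, there is no ansatz solution with $q_t(0,0)=\tau$.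
- If $D=0$ and $g_2=0$, they correspond bijectively to all $\sigma\in\mathbb C\{t\}$ with $\sigma(0)=\tau$.

Here $\sigma(t)$ is the value of $\sqrt{f(u_x)}$ along the characteristic $dx/dt=-\sqrt{f(u_x)}$ issuing from the origin on the surface of $u$.

**Step 1 (constants).** The purpose is to set up the Riemann invariants for $f$. Since $\lambda'=f'/(2\lambda)$, $\lambda'(c_1)\ne0$ and $g_1=\lambda'(c_1)\frac43c_2\ne0$. Let $V$ be the inverse of $\lambda$ near $\tau$, $V(\tau)=c_1$, and put $\ell(s)=sV'(s)$, $\Lambda(s)=\int_\tau^s\ell$. Differentiating $s^2=f(V(s))$ gives $2s=f'(V)V'$, so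
$$\ell(\tau)=\frac{2f(c_1)}{f'(c_1)}\neq0,\qquad 2\ell(\tau)+c_1=\frac D{f'(c_1)}.$$
For $v=V(s)$ we have $d\Lambda=s\,dv$ and $f(v)=s^2$.

**Step 2 (the solution $U_\sigma$ attached to $\sigma$).** The purpose is to repeat Steps 1 and 2 of the previous proof for arbitrary $\sigma$ with $\sigma(0)=\tau$. Take $s,\rho,X$ from Lemma 1 with $k=\frac1{2\ell}$, and put
$$r=\tau c_1+\int_0^\zeta\rho,\qquad v=V(s),\qquad w=r-\Lambda(s).$$
Multiplying (9) by $2\ell$, and using $\ell/s=V'$,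
$$V's_tX_\zeta=r'-2\ell s_\zeta. \tag{15}$$
The form $v\,dX+w\,dt=vX_\zeta\,d\zeta+(r-\Lambda-sv)\,dt$ is closed: this requires $V's_tX_\zeta-vs_\zeta=r'-\ell s_\zeta-vs_\zeta-sV's_\zeta=r'-2\ell s_\zeta-vs_\zeta$, which is (15). The PDE $dw\wedge dX=-s^2dv\wedge dt$ from (4) requires $-\ell s_tX_\zeta+s(r'-\ell s_\zeta)=s^2V's_\zeta=s\ell s_\zeta$, which is $s$ times (15). So $dU=v\,dX+w\,dt$, $U(0,0)=0$, defines a solution $U_\sigma$. As $U_{\sigma,\zeta}(0,\zeta)=3\zeta^2V(G)=\psi'$, we have $U_\sigma(0,\zeta)=\psi(\zeta)$.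

From $U_{\sigma,t}=r-\Lambda(s)-sv$ and $r'(0)=2\ell(\tau)g_1$ (this is (15) at the origin), the coefficients of $t$, $t\zeta$, $t^2$ in $U_\sigma$ are
$$0,\qquad 2\ell(\tau)g_1-(2\ell(\tau)+c_1)g_1=-c_1g_1,\qquad -\tfrac12(2\ell(\tau)+c_1)\sigma'(0)=-\frac{D\sigma'(0)}{2f'(c_1)}.$$
By (14), for $h\in\mathbb C\{t\}$ with $h(0)=0$,
$$U_\sigma(t,h(t))=-t^2\Bigl[c_1g_1h'(0)+\frac{D\sigma'(0)}{2f'(c_1)}\Bigr]+O(t^3), \tag{16}$$
and, as $c_1g_1\ne0$, Lemma 5 gives such an $h$ with $U_\sigma(t,h(t))=0$. At fixed $\zeta=0$ we have $dX/dt=-s(t,0)=-\sigma(t)$ and $s=\sqrt{f(u_x)}$, which is the stated meaning of $\sigma$.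

**Step 3 (sufficiency).** Suppose
$$D\,\sigma'(0)=-\tfrac23c_1f'(c_1)g_1g_2. \tag{17}$$
Then the $h$ of Step 2 has $h'(0)=-\frac{D\sigma'(0)}{2f'(c_1)c_1g_1}=\frac{g_2}3$. Since $X(0,\zeta)=\zeta^3$, $X_t(0,\zeta)=-G$ and $U_{\sigma,\zeta}=vX_\zeta$, Lemma 4 shows that $U_\sigma$ is an ansatz solution with $q_t(0,0)=\tau$.

**Step 4 (the surface of an ansatz solution; proof of (a)).** The purpose is to move an arbitrary ansatz solution $u$ to a smooth surface. As $q_x(0,0)=1$, the surface $z^3=pz+q$ near $0$ is smooth with coordinates $(t,z)$, say $x=X(t,z)$. At $t=0$ the equation is $z^3=x$, so $X(0,z)=z^3$. At $z=0$ it is $q(t,X(t,0))=0$, so $X_t(0,0)=-q_t(0,0)$. Let $U(t,z)$ be $u$ on the surface. By (2),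
$$u_x=q_x\sum_ja_jz^j+p_x\sum_j\tfrac j{j+1}a_jz^{j+1}+\partial_q^{-1}\Bigl(\sum_ja_{j,x}z^j\Bigr),$$
and $u_t$ is the same expression with $x$-derivatives replaced by $t$-derivatives. So $v=u_x$ and $w=u_t$ lie in $\mathbb C\{t,z\}$. The identity $dU=v\,dX+w\,dt$ holds where $X_z\neq0$, hence everywhere. Since $U(0,z)=\psi(z)$, $v(0,z)=\psi'(z)/(3z^2)$. Write $dv\wedge dX+dw\wedge dt=0$, which is $d(dU)=0$, and $dw\wedge dX=-f(v)\,dv\wedge dt$, which is the PDE, in coordinates: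
$$v_tX_z-v_zX_t=w_z,\qquad w_tX_z-w_zX_t=f(v)v_z. \tag{18}$$
They hold near points $(0,z_0)$ with $z_0\ne0$ small, hence on the whole germ by the identity theorem. At the origin $X_z=0$ and $v_z=\frac43c_2\neq0$, so $w_z=-X_tv_z$ and then $X_t(0,0)^2v_z=f(c_1)v_z$. Hence $q_t(0,0)^2=f(c_1)$, which is (a).

**Step 5 (the coordinate $\zeta$).** The purpose is to show that $u$ comes from Lemma 1. Let $\tau=q_t(0,0)$, so $X_t(0,0)=-\tau$. Put $s=\lambda(v)$, $R=w+\Lambda(s)$, $m=w-\Lambda(s)$, so $dR=dw+s\,dv$ and $dm=dw-s\,dv$. By (18),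
$$dR\wedge dX=-s^2dv\wedge dt-s\,dw\wedge dt=-s\,dR\wedge dt,\qquad dm\wedge dX=-s^2dv\wedge dt+s\,dw\wedge dt=s\,dm\wedge dt.$$
At the origin $R_z=w_z+\tau v_z=2\tau v_z\ne0$. So there is a unique germ $\zeta\in\mathbb C\{t,z\}$ with $\zeta(0,0)=0$ and $R(t,z)=R(0,\zeta)$. It satisfies $\zeta(0,z)=z$, so $(t,\zeta)$ are coordinates, with $R=r(\zeta)$, $r(\zeta):=R(0,\zeta)$, $r'(0)\ne0$, and $X(0,\zeta)=\zeta^3$. Use these coordinates from now on. The equation for $R$ is $r'\,d\zeta\wedge(dX+s\,dt)=0$, so $X_t=-s$ and $X=\zeta^3-\int_0^ts\,dt'$. The equation $dm\wedge(dX-s\,dt)=0$ is $m_tX_\zeta-m_\zeta(X_t-s)=0$, that is, $m_tX_\zeta=-2sm_\zeta$. With $m=r-2\Lambda(s)$ it reads $-2\ell s_tX_\zeta=-2s(r'-2\ell s_\zeta)$; dividing by $-2s$ gives (15). So (9) holds with $k=\frac1{2\ell}$, $\rho=r'$, $s(0,\zeta)=\lambda(\psi'/(3\zeta^2))=G$ and $\sigma:=s(t,0)$. By uniqueness in Lemma 1, $s,X,\rho$ are those attached to $\sigma$.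

**Step 6 (necessity of (17)).** The purpose is to compare the two slopes. Since $z(0,\zeta)=\zeta$, $z_\zeta(0,0)=1$ and the curve $z=0$ is $\zeta=h(t)$ with $h(0)=0$. On it $U=0$, as every $\partial_q^{-1}(z^j)$ vanishes at $z=0$. Since $U(0,\zeta)=\psi=O(\zeta^3)$, the order-$t$ term of $U(t,h(t))=0$ is $U_t(0,0)=0$. But $U_t=vX_t+w$ and $w=r-\Lambda(s)$, so $U_t(0,0)=-\tau c_1+r(0)$ and $r(0)=\tau c_1$. Hence $v,w$ agree with those of Step 2, and $U(0,0)=0$, so $U=U_\sigma$. The elements $1,z,z^2$ are $\equiv1,\zeta,\zeta^2$ modulo $\mathfrak m$, so they form an $\mathcal O$-basis. As $z^3=pz+q$, multiplication by $z$ has in this basis a matrix with zero diagonal, so $\mathrm{Tr}\,z=0$. Lemma 2(b) gives $h'(0)=g_2/3$. Now $U_\sigma(t,h(t))=0$ and (16) give (17).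

**Step 7 (bijectivity).** By Steps 3 to 6 the ansatz solutions with $q_t(0,0)=\tau$ are exactly the $U_\sigma$ with $\sigma(0)=\tau$ and (17). It remains to see that $u=U_\sigma$ determines $\sigma$. Near $(0,x_0)$ with small $x_0\neq0$, $u$ determines $s=\lambda(u_x)$ and $R=u_t+\Lambda(s)$. It determines $r$ by $r(\zeta)=R(0,x)$ at $x^{1/3}=\zeta$, and then the function $\zeta(t,x)$ with $\zeta(0,x)=x^{1/3}$ and $R(t,x)=r(\zeta(t,x))$, which is unique since $r'\ne0$ near $0$. As $\zeta_x\ne0$ at $(0,x_0)$, $u$ determines $s$ as a function of $(t,\zeta)$ near $(0,x_0^{1/3})$, hence by analytic continuation $s(t,0)=\sigma(t)$. Finally, if $D\ne0$, (17) is the stated condition on $\sigma'(0)$; if $D=0$, it reduces to $g_2=0$, since $c_1f'(c_1)g_1\neq0$. $\blacksquare$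

For the posed problem, $f(v)=v$ and $D=5c_1\ne0$. Solutions exist for all data and are never unique: for each root they are parametrized by the $\sigma$ with $\sigma(0)=\tau$, $\sigma'(0)=-\frac2{15}g_1g_2$, as chosen in the proof of Theorem 1. For $f(v)=v^{-4}$, $D=4c_1^{-4}-4c_1^{-4}=0$, and the analogous statement fails whenever $g_2\ne0$.

The simple wave (7) is $U_\sigma$ with $\sigma\equiv\tau$ and $f(v)=v$: it satisfies (8) with $\rho=4G^2G'$, and $w(0,0)=\tau^3=\tau c_1$ as in Step 2. Suppose it has the ansatz form. By Step 6 every ansatz solution has $u_t\to q_t(0,0)\,c_1$ as $x\to0$ along $t=0$, so $q_t(0,0)=\tau$. By Step 7 its parameter is $\sigma\equiv\tau$, and (17) gives $g_2=0$. Conversely, if $g_2=0$, then $\sigma\equiv\tau$ satisfies (17). So the simple wave has the ansatz form if and only if $g_2=0$, that is, by (6), $15c_1c_3=4c_2^2$. Otherwise a solution with $\sigma'(0)\neq0$ is needed, in which the second invariant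 $m=r-\frac43s^3$ is not constant on the surface.
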